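# A monadically stable class of bounded path-clique-width that is not definable from products of a path with graphs of bounded tree-width

## 1. Blow-ups inside a product of a path and a graph of bounded tree-width

Here is the question of this lecture in plain words. Suppose the graphs of a class can be built with a bounded number of labels, where each label is additionally attached to a point of a path-like skeleton that controls which edges may be added. Suppose also that no long linear order can be defined in the class. Can all its graphs then be defined, by first-order formulas, from graphs that live inside a product of a path and a graph of bounded tree-width? The problem is from Petr Hliněný and Jan Jedelský, "Hereditary Graph Product Structure and $\mathcal H$-clique-width", arXiv:2403.16789 (2024). The answer will be no.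

We begin with the version that contains no logic: when can a graph not itself be a subgraph of such a product? There a short argument works, and the rest of the lecture is about carrying it through a first-order definition.

All graphs are finite. "Subgraph" means subgraph up to isomorphism.

**Definition (strong product, traditional product structure).** In the strong product $Q\boxtimes M$ the vertices are the pairs $(p,m)\in V(Q)\times V(M)$, and two distinct pairs $(p,m),(p',m')$ are adjacent iff [$p=p'$ or $pp'\in E(Q)$] and [$m=m'$ or $mm'\in E(M)$]. A graph class $\mathcal C$ *admits the traditional product structure* if there is a constant $t$ such that every $G\in\mathcal C$ is a subgraph of $P\boxtimes M$ for some path $P$ and some graph $M$ of tree-width at most $t$.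

We use these textbook facts about tree-width. Taking minors does not increase $\mathrm{tw}$. A graph of tree-width $t$ has a vertex of degree at most $t$; hence $\mathrm{tw}(K_m)\ge m-1$ and $\mathrm{tw}(K_{n,n})\ge n$. Finally, $\mathrm{tw}(F\boxtimes M)\le |V(F)|(\mathrm{tw}(M)+1)-1$: in each bag of a decomposition of $M$, replace every $m$ by all pairs $(f,m)$.

**Definition (elimination tree).** An elimination tree (forest) of $G_0$ is a rooted tree (forest) $T_0$ on the vertex set $V(G_0)$ such that every edge of $G_0$ joins two vertices that are comparable in $T_0$, that is, one is an ancestor of the other.

The edges of $T_0$ need not be edges of $G_0$. If every root-to-leaf chain has at most $h$ vertices, then $\mathrm{tw}(G_0)\le h-1$: attach to each node $v$ the bag of all vertices on the chain from the root to $v$. Every edge lies in the bag of its lower end, and the bags containing $u$ are those of $u$ and its descendants, a connected set. (If there are several trees, join them arbitrarily into one.)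

**Definition (blow-up).** Let $G_0$ be connected with elimination tree $T_0$, and let $d(v)$ be the number of vertices on the root–$v$ path of $T_0$. The vertices of $G_0^{(N)}$ are the pairs $(v,s)$ with $v\in V(G_0)$ and $s\in[N]^{d(v)}$. For $u$ an ancestor of $v$, the vertices $(u,s)$ and $(v,s')$ are adjacent iff $uv\in E(G_0)$ and $s$ is a prefix of $s'$. There are no other edges. The parent of $(v,s)$ is $(\mathrm{parent}(v),s^-)$, where $s^-$ is $s$ without its last letter. This makes $V(G_0^{(N)})$ a rooted forest (the *blow-up forest*), and it is an elimination forest of $G_0^{(N)}$. The *family* of $(v,s)$ is $\{(v,s^-k):k\in[N]\}$. We call $(v,s)$ a *copy* of $v$.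

So below each copy of $\mathrm{parent}(v)$ there hang $N$ copies of $v$, and they form one family. The blow-up depends on $T_0$. If $G_0$ is the path $a\,b\,c$ and $T_0$ has root $b$ with children $a,c$, then $G_0^{(N)}$ consists of $N$ stars $K_{1,2N}$. If instead $T_0$ is the chain with root $a$, then $b$, then $c$, we get $N$ rooted trees in which the root and each of its children have $N$ children.

One observation is used all the time. Choose top-down one copy $\hat u$ of every $u\in V(G_0)$, each a child of the chosen copy of its parent (for the root, any copy). If $uv\in E(G_0)$ and $u$ is an ancestor of $v$, then the word of $\hat u$ is a prefix of the word of $\hat v$, so $\hat u\hat v$ is an edge. Call such a choice a *selection*.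

**Definition (the graphs $\Gamma_n$ and the class $\mathcal G$).** The vertices of $\Gamma_n$ are $x_i$ and $q_{j,i}$ for $i,j\in[n]$. The edges are $x_iq_{j,i}$ for all $i,j$, and $q_{j,i}q_{j,i+1}$ for all $j$ and $i<n$. Its elimination tree is the chain $x_1,\dots,x_n$ with root $x_1$, and below $x_n$ the $n$ chains $q_{j,1},\dots,q_{j,n}$. Put
$$\mathcal G=\{\Gamma_n^{(N)}:n,N\ge1\}.$$

This is an elimination tree, since every $x_i$ is above every $q_{j,i'}$ and each path $q_{j,1}\dots q_{j,n}$ is a chain. The graph $\Gamma_n$ is connected, because every $q$-path is connected and meets the neighborhood of every $x_i$. Contracting each path $q_{j,1}\dots q_{j,n}$ to a vertex gives $K_{n,n}$, so $\mathrm{tw}(\Gamma_n)\ge n$. By hand: $\Gamma_1=K_2$, and $\Gamma_1^{(N)}$ consists of $N$ stars $K_{1,N}$; $\Gamma_2$ is the 6-cycle $x_1q_{1,1}q_{1,2}x_2q_{2,2}q_{2,1}$.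

Although $\mathrm{tw}(\Gamma_n)\ge n$, the graph $\Gamma_n$ itself lies in the product of a path and a star. Let $P$ be the path $1,\dots,n$ and $M$ the star with center $*$ and leaves $1,\dots,n$; put $x_i\mapsto(i,*)$ and $q_{j,i}\mapsto(i,j)$. The edges $x_iq_{j,i}$ stay in one row and use the star edge $*j$, and the edges $q_{j,i}q_{j,i+1}$ stay in one column and use a path edge. So all $x_i$ share the column of $*$. Blowing up destroys this: when a vertex has many copies, the copies cannot all be crowded into few columns, and we may choose copies in different columns.

**Proposition 1 (the case without logic).** Let $\Delta\ge1$, let $G_0$ be connected with $n_0$ vertices and an elimination tree $T_0$, and let $N=n_0(\Delta+1)^{n_0-1}$. If $G_0^{(N)}$ is a subgraph of $Q\boxtimes M$ with $\Delta(Q)\le\Delta$, then $G_0$ is a subgraph of $M$. In particular $\mathrm{tw}(G_0)\le\mathrm{tw}(M)$.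

*Proof.* Write each vertex $z$ of $G_0^{(N)}$ as $(\kappa(z),\pi(z))\in V(Q)\times V(M)$, and call the set of vertices with $\pi(z)=m$ the *column* of $m$.

**Step 1: columns are bounded.** We show that below one root copy each column holds few vertices. Fix a copy $\hat x$ of the root, and let $Y$ be the set of all vertices in the subtree of $\hat x$. Let $y\in Y$. There is a selection containing $\hat x$, $y$ and all ancestors of $y$. Since $G_0$ is connected, the selection gives a path of at most $n_0-1$ edges from $\hat x$ to $y$, and each edge changes $\kappa$ by at most one step in $Q$. So $\kappa(y)$ lies in the ball of radius $n_0-1$ about $\kappa(\hat x)$ in $Q$. A ball of radius $\rho$ in $Q$ has at most $\sum_{i\le\rho}\Delta^i\le(\Delta+1)^\rho$ vertices. Hence at most $D=(\Delta+1)^{n_0-1}$ vertices of $Y$ lie in any one column.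

**Step 2: a selection in distinct columns.** Go top-down in $T_0$, starting with $\hat x$, and choose $\hat u$ among the $N$ children of $\widehat{\mathrm{parent}(u)}$ that are copies of $u$, in a column not used before. At most $n_0-1$ columns are used, and they exclude at most $(n_0-1)D<N$ candidates.

**Step 3: read off $G_0$ in $M$.** For $uv\in E(G_0)$ the vertices $\hat u,\hat v$ are adjacent in $Q\boxtimes M$ and $\pi(\hat u)\ne\pi(\hat v)$, so $\pi(\hat u)\pi(\hat v)\in E(M)$. Thus $u\mapsto\pi(\hat u)$ embeds $G_0$ in $M$. $\square$

For instance, with $\Delta=2$ and $n_0=6$: $\Gamma_2^{(N)}$ with $N=6\cdot3^5$ is not a subgraph of the product of a path and a forest, since a forest contains no 6-cycle. Since $\mathrm{tw}(\Gamma_n)\ge n$, the class $\mathcal G$ does not admit the traditional product structure.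

Now let the graphs of $\mathcal G$ not be subgraphs of products, but graphs *defined* by first-order formulas from colored subgraphs of products. What changes? Steps 1 and 3 both used that an edge of the blow-up is an edge of the product, and this is no longer true. The main part of the lecture finds a substitute for it.

## 2. Transductions, $\mathcal H$-clique-width, and the two theorems

A *loop graph* is a simple graph in which each vertex may additionally carry a loop. For a loop graph $H$ we write $vw\in E(H)$ also when $v=w$ carries a loop.

**Definition ($\mathcal H$-clique-width).** Let $H$ be a loop graph and $k\ge1$. In a $k$-labeled graph over $H$ every vertex carries a label $(i,v)$ with $i\in[k]$ and $v\in V(H)$; several vertices may carry the same label. Such graphs are built by the following operations: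

1. create a single new vertex with label $(i,v)$;
2. take the disjoint union of two labeled graphs;
3. for $i\ne j\in[k]$, add all edges between every vertex labeled $(i,v)$ and every vertex labeled $(j,w)$, over all pairs $(v,w)\in V(H)^2$ with $vw\in E(H)$;
4. for $i,j\in[k]$, relabel every label $(i,v)$ to $(j,v)$, for all $v\in V(H)$.

For a class $\mathcal H$ of loop graphs, the $\mathcal H$-clique-width of $G$ is the least $k$ such that, for some $H\in\mathcal H$, the graph $G$ (labels forgotten) is obtained by these operations with labels from $[k]\times V(H)$. A graph class has bounded $\mathcal H$-clique-width if some $k$ bounds the $\mathcal H$-clique-width of all its members.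

The $H$-coordinate of a vertex is fixed at its creation. If $H$ is one vertex with a loop, the operations are those of ordinary clique-width. If $H$ is the loopless path $1,\dots,n$, we can build a path on $n$ vertices with $k=2$: create vertices $1,\dots,n$, where vertex $i$ gets label $(i\bmod 2,\,i)$ (using $0,1$ as the two labels), and join the labels $0$ and $1$. The edges added are exactly those between $i$ and $j$ with $|i-j|=1$.

**Definition (FO transduction).** An FO transduction $\tau$ is given by a number $c\ge1$, a finite set of unary predicates (colors), and first-order formulas $\delta(x)$ and $\varphi(x,y)$ over the signature of (colored) graphs extended by these predicates and by a binary "same original vertex" relation. It maps a graph $G$ to every graph obtained as follows. Take $c$ disjoint copies of $G$, with the relation linking copies of the same vertex. Color the vertices arbitrarily with the unary predicates. Output the graph whose vertex set is the set of elements satisfying $\delta$ and whose adjacency is given by $\varphi$. For loop graphs, $\varphi(x,x)$ defines the loops; for simple graphs, $\varphi$ is symmetrized and made irreflexive. A class $\mathcal D$ is obtained from a class $\mathcal C$ by $\tau$ if every member of $\mathcal D$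 is an output of $\tau$ on a member of $\mathcal C$.

For example, $c=1$, $\delta=\top$, $\varphi=\neg E(x,y)$ produces complements. With $c=2$, $\delta=\top$ and $\varphi=$ "$E(x,y)$ or $x,y$ are copies of the same vertex", a path yields a ladder.

**Definition (monadic stability).** A graph class $\mathcal G$ is monadically stable if there is no single FO formula $\varphi(\bar x,\bar y)$, over the signature of graphs with finitely many additional unary predicates, such that for every $n$ some vertex-coloring of some graph in $\mathcal G$ contains tuples $\bar a_1,\dots,\bar a_n$ for which $\varphi(\bar a_i,\bar a_j)$ holds iff $i<j$. Equivalently, the class of all finite linear orders cannot be obtained from $\mathcal G$ by an FO transduction.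

For example, let $G_n$ be the bipartite graph on $a_1,\dots,a_n,b_1,\dots,b_n$ with $a_ib_j$ an edge iff $i<j$. The class of these graphs is not monadically stable: put $\bar a_i=(a_i,b_i)$ and let $\varphi(x_1x_2,y_1y_2)=E(x_1,y_2)$.

**Problem.** Let $\mathcal P^\sigma$ be the class of loop graphs obtained from the class of all paths by an FO transduction $\sigma$. Assume that $\mathcal G$ is a monadically stable graph class of bounded $\mathcal P^\sigma$-clique-width. Is there an FO transduction $\tau$ such that $\mathcal G$ is obtained by $\tau$ from a graph class that admits the traditional product structure?

**Theorem 1 (the answer is no).** Let $\mathcal G=\{\Gamma_n^{(N)}:n,N\ge1\}$.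

(a) $\mathcal G$ has $\mathcal P$-clique-width at most $5$, where $\mathcal P$ is the class of all paths ($\mathcal P=\mathcal P^\sigma$ for $\sigma$ the identity).

(b) $\mathcal G$ is nowhere dense, hence monadically stable.

(c) $\mathcal G$ cannot be obtained by any FO transduction from any class admitting the traditional product structure.

So the answer is already negative when $\sigma$ is the identity and the paths are loopless. Part (c) follows from the version of Proposition 1 that survives a transduction:

**Theorem 2.** Let $\tau$ be an FO transduction with $c$ copies whose symmetrized adjacency formula has quantifier rank $q$; put $r=2^{q+2}+1$. Let $\Delta,t\ge1$. For every connected $G_0$ with elimination tree $T_0$ there is $N$ such that: if some output of $\tau$ on a subgraph of $Q\boxtimes M$, with $\Delta(Q)\le\Delta$ and $\mathrm{tw}(M)\le t$, contains $G_0^{(N)}$ as an induced subgraph, then $\mathrm{tw}(G_0)<(c(t+1))^r$.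

*Theorem 2 implies Theorem 1(c).* Suppose $\mathcal G$ is obtained by $\tau$ from a class admitting the traditional product structure with constant $t$; we may take $t\ge1$. Put $n=(c(t+1))^r$ and $G_0=\Gamma_n$, and take $N$ from Theorem 2 for $\Delta=2$. Since $\Gamma_n^{(N)}\in\mathcal G$ is an output of $\tau$ on a subgraph of $P\boxtimes M$ with $P$ a path and $\mathrm{tw}(M)\le t$, we get $n\le\mathrm{tw}(\Gamma_n)<n$, a contradiction. $\square$

## 3. Five labels along a path, and shallow minors of $\Gamma_n^{(N)}$

### Proof of Theorem 1(a)

**Step 1: the labels.** Let $H$ be the loopless path $1,2,\dots,n+1$. Copies of $q_{j,i}$ get $H$-vertex $i$, and copies of $x_i$ get $H$-vertex $i+1$. The five labels are $Q_0,Q_1,Q_2,\mathsf{new},\mathsf{dead}$. The shift by one for $x_i$ is needed because $H$ has no loops: a copy of $x_i$ must be joined to copies of $q_{j,i}$, so their $H$-vertices must be adjacent and not equal.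

**Step 2: the expression.** Process the blow-up forest bottom-up. For a node $\hat v$, take the disjoint union of the graphs built for its children and add a new vertex $\hat v$ with label $\mathsf{new}$. It is the only vertex with this label. Then:

* if $\hat v$ is a copy of $q_{j,i}$, join $\mathsf{new}$ with $Q_{(i+1)\bmod3}$, then relabel $\mathsf{new}\to Q_{i\bmod3}$;
* if $\hat v$ is a copy of $x_i$, join $\mathsf{new}$ with $Q_{i\bmod3}$, then relabel $\mathsf{new}\to\mathsf{dead}$.

At the end take the disjoint union over the roots.

**Step 3: exactly the right edges are added.** When $\hat v$ is processed, the other vertices present are its descendants. Those with label $Q_\rho$ are the descendant copies of vertices $q_{j,i'}$ with $i'\equiv\rho\pmod3$, and such a copy has $H$-vertex $i'$.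

If $\hat v$ is a copy of $q_{j,i}$, it is joined to the descendant copies of $q_{j,i'}$ with $i'\equiv i+1\pmod3$ and $|i'-i|=1$. Since $i-1\not\equiv i+1\pmod 3$, this means $i'=i+1$. The descendant copies of $q_{j,i+1}$ are exactly the children of $\hat v$, and they are the neighbors of $\hat v$ among its descendants.

If $\hat v$ is a copy of $x_i$, it is joined to the descendant copies of $q_{j,i'}$, for all $j$, with $i'\equiv i\pmod3$ and $|i'-(i+1)|=1$, so $i'\in\{i,i+2\}$, and the congruence leaves $i'=i$. These are exactly the neighbors of $\hat v$ among its descendants.

Every edge of $\Gamma_n^{(N)}$ joins a vertex to one of its descendants, so the graph built is $\Gamma_n^{(N)}$. $\square$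

### Proof of Theorem 1(b)

A graph $K_m$ is a *depth-$d$ shallow minor* of $G$ if there are $m$ pairwise disjoint connected vertex sets (branch sets) in $G$, any two joined by an edge, each containing a center from which all its vertices are reached inside the set within distance $d$. A class is *nowhere dense* if for every $d$ there is an upper bound on the $m$ for which $K_m$ is a depth-$d$ shallow minor of a member. For example, $K_m$ with every edge subdivided once has $K_m$ as a depth-1 shallow minor: take $v_i$ together with the subdivision vertices of the edges $v_iv_j$, $j>i$. So all these graphs together do not form a nowhere dense class.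

**Step 1: layers.** For $G=\Gamma_n^{(N)}$ let $\ell$ be $i$ on all copies of $x_i$ and of $q_{j,i}$. Edges change $\ell$ by at most $1$. Every root-to-leaf chain of the blow-up forest consists of copies of $x_1,\dots,x_n,q_{j,1},\dots,q_{j,n}$ for one $j$, so it meets each layer at most twice.

**Step 2: a shallow clique minor sees few layers.** Suppose $K_m$ is a depth-$d$ shallow minor of $G$, and let $z$ be the center of one branch set. A vertex of another branch set is reached from $z$ by at most $d$ steps in the first set, one edge, and at most $2d$ steps in the second. So all branch sets lie in the ball of radius $3d+1$ about $z$, hence in at most $6d+3$ consecutive layers.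

**Step 3: few layers mean small tree-width.** Restrict the ancestor order to the vertices of these layers. This is an elimination forest of the subgraph they induce, with at most $2(6d+3)=12d+6$ vertices on each chain. So that subgraph has tree-width at most $12d+5$, and since it has a $K_m$-minor, $m\le12d+6$. Thus $\mathcal G$ is nowhere dense. By Adler–Adler (*European J. Combin.* 36 (2014), based on Podewski–Ziegler 1978), nowhere dense classes are monadically stable. $\square$

## 4. Far edges and hubs

We return to Proposition 1 and try to save it in the presence of a transduction.

The first loss is that output edges can join elements that are far apart in the input. Take $2n$ isolated vertices, color half of them $U$ and the others $V$, and let $\varphi(x,y)=(U(x)\wedge V(y))\vee(V(x)\wedge U(y))$. The output is $K_{n,n}$, of tree-width at least $n$, although no two input vertices are connected. So a single output edge $ab$ says nothing about the positions of $a$ and $b$.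

What a sensible person tries next is locality. In the blow-up, suppose $b$ is adjacent to $a$, an ancestor of $b$. Then $b$ is adjacent to *no other* member of the family of $a$. So $b$ tells $a$ apart from $N-1$ siblings. A formula of rank $q$ sees only neighborhoods of bounded radius. If many siblings look alike locally and are pairwise far apart, and $b$ is far from both $a$ and some other such sibling $a'$, then $a$ and $a'$ cannot be told apart from $b$. Hence $b$ is close to $a$ or close to all the other siblings, and the latter is impossible if $b$ can be close to only few of them. So $b$ would be close to $a$, which is a usable substitute for being adjacent in the product.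

This stops at the words "pairwise far apart". A graph of bounded tree-width may contain hubs. Let $Q=K_1$ and let $M$ be a star: any two leaves are at distance $2$, so no two siblings are ever far apart, and "$b$ is close to $a$" is always true and carries no information. Yet two leaves of the same color can be swapped, because the transposition is an automorphism. The reason becomes visible after deleting the center and recording adjacency to it by a unary predicate: the leaves become isolated, at infinite distance from each other.

So the plan is to delete, for each family, a bounded set $K$ of hubs that makes many members of the family pairwise far apart. The tool is a set $R(z)$ of bounded size around each element $z$ which meets every short path starting at $z$ in a controlled way: every short path from $z$ to $z'$ contains a vertex of $R(z)\cap R(z')$. Given many siblings $u^k$, the sunflower lemma finds many for which the sets $R(u^k)$ pairwise intersect in one and the same kernel $K$. This kernel is the set of hubs. In the star we shall get $R(\text{leaf})=\{\text{leaf},\text{center}\}$ and $K=\{\text{center}\}$.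

After this, "$ab$ is an edge" will yield an element of $R(a)\cap R(b)$ outside the kernel of the family of $a$. The point $\pi(a)$ of Proposition 1 is replaced by the projection of $R(a)\setminus K$ to $M$, and an embedding of $G_0$ in $M$ is replaced by a minor model of $G_0$ in a somewhat denser graph $M'$, still of bounded tree-width. The kernel must be removed from $R(a)$ here, since it is shared by the whole family, so no choice among siblings could make the full sets disjoint.

## 5. Descending reachability in a chordal graph

Let $t'\ge0$ and $r\ge1$. Let $M$ be a chordal graph with a linear order of $V(M)$ such that for each $m$ the set $N^-(m)$ of smaller neighbors of $m$ is a clique of size at most $t'$. A textbook fact: every graph of tree-width at most $t'$ is a spanning subgraph of such an $M$.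

**Definition ($W_r$ and $M'$).** Let $W_r(m)$ be the set of all $m^*\in V(M)$ for which there is a walk of length at most $r$ from $m$ to $m^*$ all of whose vertices are $\ge m^*$. Let $M'$ be the graph on $V(M)$ in which distinct $m,m'$ are adjacent iff $m'\in W_r(m)$ or $m\in W_r(m')$.

Always $m\in W_r(m)$. If $M$ is the path $1<2<\dots<h$, then $N^-(m)=\{m-1\}$ for $m\ge2$, $W_r(m)$ consists of the numbers in $[m-r,m]\cap[h]$, and $M'$ joins numbers at distance at most $r$. If $M$ is a star whose center comes first in the order, then $W_r(\text{leaf})=\{\text{leaf},\text{center}\}$.

**Lemma 1.** Let $\omega=(t'+1)^r$. Then $|W_r(m)|\le\omega$ for all $m$, and $\mathrm{tw}(M')\le\omega-1$.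

*Proof.* **Step 1: only descending paths matter.** We show that $W_r(m)$ is the set of vertices reachable from $m$ by a path of length at most $r$ along which the order strictly decreases. Such a path has all vertices $\ge$ its end, so its end is in $W_r(m)$. Conversely let $m^*\in W_r(m)$, and take a shortest walk $m=w_0,\dots,w_s=m^*$ with all vertices $\ge m^*$. It is a path, and $s\le r$. Suppose an interior $w_j$ is larger than both its path-neighbors. These both lie in the clique $N^-(w_j)$, so they are adjacent and $w_j$ can be skipped, contradicting the choice of the walk. Now suppose $w_{i+1}>w_i$ for some $i$, and let $w_j$ be the maximum of $w_i,\dots,w_s$. Then $j\ne i$ because $w_{i+1}>w_i$, and $j\ne s$ because $w_s=m^*\le w_i<w_{i+1}$. So $w_j$ is interior and larger than both its path-neighbors, which we have excluded. Hence the path is descending.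

**Step 2: counting.** At each step a descending path has at most $t'$ continuations. So $|W_r(m)|\le\sum_{i=0}^r t'^i\le\sum_{i=0}^r\binom ri t'^i=(t'+1)^r$.

**Step 3: a tree decomposition of $M'$.** Let the parent of $m$ be $\max N^-(m)$ if $N^-(m)\ne\emptyset$. Parents are smaller, so this is a rooted forest; join its trees arbitrarily into one tree. Give node $m$ the bag $W_r(m)$. Each vertex $m$ lies in its own bag, and if $m'\in W_r(m)$, both ends of the edge $mm'$ lie in the bag of $m$. It remains to see that for each $m'$ the set $S=\{m:m'\in W_r(m)\}$ is connected in the tree. Let $m\in S$ with $m\ne m'$, witnessed by a descending path $m,w_1,\dots,m'$. Then $w_1\in N^-(m)$, so $m$ has a parent $p=\max N^-(m)$. If $w_1=p$, the rest of the path shows $p\in S$. Otherwise $w_1<p$, and both lie in the clique $N^-(m)$, so they are adjacent, and $p,w_1,\dots,m'$ is a descending path of the same length; again $p\in S$. Thus from every $m\in S$ we can go to parents inside $S$ as long as we are not at $m'$. Parents strictly decrease, so this stops, and it can stop only at $m'$. So every element of $S$ is connected to $m'$ within $S$. All bags have at most $\omega$ elements. $\square$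

## 6. Swapping two far elements in the Ehrenfeucht–Fraïssé game

In this section structures are finite, with a finite signature of unary relations and symmetric binary relations. The *Gaifman graph* joins distinct elements that are related by some binary relation. Distances and balls $N_R(\cdot)$ are taken in it. We write $\equiv_q$ for agreement on all formulas of quantifier rank at most $q$ (with distinguished elements plugged in). Textbook facts: over a finite relational signature, $\equiv_q$ holds iff Duplicator wins the $q$-round Ehrenfeucht–Fraïssé game starting from the distinguished pairs, and $\equiv_q$ has finitely many classes.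

**Lemma 2.** Let $q\ge0$, $R=2^{q+1}$, let $B$ be a structure and $a,a'\in B$ with $\mathrm{dist}(a,a')>2R+1$. Let $L(a)=(B[N_R(a)],a,D_0,\dots,D_R)$, where $D_i$ is the set of elements at $B$-distance exactly $i$ from $a$, and define $L(a')$ likewise. If $L(a)\equiv_qL(a')$, then $(B,a)\equiv_q(B,a')$. Moreover $(B,a,b)\equiv_q(B,a',b)$ for every $b$ with $\mathrm{dist}(a,b),\mathrm{dist}(a',b)>R$.

*Proof.* We prove the statement with $b$; the one without $b$ is the same proof with the pair $(b,b)$ omitted. We describe a strategy of Duplicator in the $q$-round game with left board $(B,a,b)$ and right board $(B,a',b)$. The picture is that near $a$ and near $a'$ Duplicator copies moves from one neighborhood to the other, and elsewhere she answers with the same element; a buffer zone between the two regimes halves in each round.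

**Step 1: the invariant.** Duplicator runs two auxiliary $q$-round games, game 1 on $L(a)$ (left) versus $L(a')$ (right) and game 2 on $L(a')$ (left) versus $L(a)$ (right), with a winning strategy in each. She keeps integers $\alpha\le\beta$, initially $0$ and $R$, such that after $k$ rounds $\beta-\alpha=2^{q+1-k}$ and each pair $(z,z')$ on the boards ($z$ left, $z'$ right) is of one of three types:

1. $\mathrm{dist}(z,a)=\mathrm{dist}(z',a')\le\alpha$, and the pair occurs in game 1 (as a move or as the distinguished pair);
2. $\mathrm{dist}(z,a')=\mathrm{dist}(z',a)\le\alpha$, and the pair occurs in game 2;
3. $z=z'$, at distance at least $\beta$ from both $a$ and $a'$.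

Initially $(a,a')$ is of type 1 and $(b,b)$ is of type 3.

**Step 2: one round.** Before a round we have $\beta-\alpha\ge4$, an even number, so $\mu=(\alpha+\beta)/2$ is an integer, and $\mu<R$. Suppose Spoiler plays an element $z$ on some board. It is not within distance $\mu$ of both $a$ and $a'$, because $\mathrm{dist}(a,a')>2R$. If on the left board it is within $\mu$ of $a$, or on the right board within $\mu$ of $a'$, Duplicator treats it as a move in game 1 and answers as there. If on the left board it is within $\mu$ of $a'$, or on the right board within $\mu$ of $a$, she does the same with game 2. The predicates $D_i$ guarantee that the answer has the corresponding equal distance, so the new pair is of type 1 or 2 for the new value $\alpha:=\mu$. Old pairs keep their types, since $\alpha$ increased and $\beta$ is unchanged. In the remaining case $z$ is at distance more than $\mu$ from both $a$ and $a'$; Duplicator answers with the same element and puts $\beta:=\mu$. The new pair is of type 3, and old pairs keep their types, since $\beta$ decreased and $\alpha$ is unchanged. In both cases $\beta-\alpha$ is halved.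

**Step 3: the final position.** After $q$ rounds $\beta-\alpha=2$ and $\alpha\le R-2$. Two pairs both of type 1, or both of type 2, agree on equality and all relations by the auxiliary game, since $L(a),L(a')$ carry induced substructures of $B$. Two pairs of type 3 agree since the map is the identity there. The unary relations (and binary relations of an element to itself) agree for each single pair for the same reasons. An element of type 1 and one of type 2 on the same board lie within $\alpha$ of different elements of $\{a,a'\}$, so their distance is more than $2R+1-2\alpha\ge5$. An element of type 1 or 2 and one of type 3 on the same board have distance at least $\beta-\alpha=2$. So elements of different types are distinct and unrelated on both boards, and the final map is a partial isomorphism. $\square$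

## 7. Coordinates and separators in a definable graph

Fix $\tau,c,q,\Delta,t$ as in Theorem 2, and put
$$R=2^{q+1},\quad r=2R+1=2^{q+2}+1,\quad t'=c(t+1)-1,\quad \omega=(t'+1)^r=(c(t+1))^r,\quad w=(\Delta+1)^r\omega.$$

Let $G$ be an output of $\tau$ on $G'\subseteq Q\boxtimes M_0$ with $\Delta(Q)\le\Delta$ and $\mathrm{tw}(M_0)\le t$. Let $A$ be the structure consisting of the $c$ copies of $G'$, with the adjacency relation, the "same original vertex" relation, and the colors.

**Step 1: place $A$ in a product.** Map copy $i$ of the vertex $(p,m)$ to $(p,(m,i))$, so that $V(A)\subseteq V(Q)\times V(M_0\boxtimes K_c)$. An adjacency inside one copy becomes an edge of $Q\boxtimes(M_0\boxtimes K_c)$ with equal $K_c$-coordinates, and two copies of one vertex differ only in the $K_c$-coordinate. So the Gaifman graph of $A$ is a subgraph of $Q\boxtimes(M_0\boxtimes K_c)$. Since $\mathrm{tw}(M_0\boxtimes K_c)\le c(t+1)-1=t'$, we may replace $M_0\boxtimes K_c$ by a chordal supergraph $M$ on the same vertices, ordered as in Section 5. Thus: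

* the Gaifman graph of $A$ is a subgraph of $Q\boxtimes M$;
* $V(G)\subseteq V(A)$;
* for distinct $a,b\in V(G)$, $ab\in E(G)$ iff $A\models\varphi(a,b)$, where $\varphi$ is the symmetrized formula, of quantifier rank $q$.

**Step 2: the sets $R(z)$.** Write $z=(\kappa(z),\pi(z))\in V(Q)\times V(M)$ for $z\in V(A)$, and put
$$R(z)=\{(p,m):\mathrm{dist}_Q(\kappa(z),p)\le r,\ m\in W_r(\pi(z))\}\subseteq V(Q)\times V(M).$$
Then $z\in R(z)$ and $\pi(R(z))=W_r(\pi(z))$. A ball of radius $r$ in $Q$ has at most $(\Delta+1)^r$ vertices, so $|R(z)|\le w$ by Lemma 1. (Here $R$ without argument is the number $2^{q+1}$, and $R(z)$ is a set.)

**Step 3: the separator property.** The use of $R(z)$ is the following.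

**(1)** *Every path of length at most $r$ from $z$ to $z'$ in the Gaifman graph of $A$ contains a vertex of $R(z)\cap R(z')$.*

Let $y$ be a vertex of the path whose $M$-coordinate $m^*=\pi(y)$ is minimum. Project the subpath from $z$ to $y$ to $M$. We get a sequence of at most $r$ steps from $\pi(z)$ to $m^*$, each step an edge of $M$ or a stay, with all vertices $\ge m^*$; dropping the stays gives a walk showing $m^*\in W_r(\pi(z))$. The projection to $Q$ shows $\mathrm{dist}_Q(\kappa(z),\kappa(y))\le r$. So $y\in R(z)$, and by symmetry $y\in R(z')$.

## 8. Sunflowers in a family

Recall the Erdős–Rado sunflower lemma: among more than $s!(p-1)^s$ distinct sets of size $s$ there are $p$ sets whose pairwise intersections are all equal to one set $K$, the kernel.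

**Lemma 3 (family lemma).** In the setting of Section 7, for every $N'\ge w+2$ there is $N$, depending only on $N',\tau,\Delta,t$, such that for any distinct $u^1,\dots,u^N\in V(G)$ there are $J\subseteq[N]$ with $|J|=N'$ and a set $K$ with:

(i) $R(u^k)\cap R(u^l)=K$ for distinct $k,l\in J$;

(ii) $u^k\notin K$ for $k\in J$;

(iii) if $k\in J$ and $b\in V(G)\setminus\{u^l:l\in J\}$ is adjacent in $G$ to $u^k$ but to no $u^l$ with $l\in J\setminus\{k\}$, then $R(u^k)\cap R(b)\not\subseteq K$.

*Proof.* **Step 1: a sunflower.** Let $\Lambda$ be a number depending only on $\tau$ and $w$, to be fixed in Step 2, and let $N>w^2\,w!\,(w+\Lambda N')^w$. Since $u^k\in R(u^k)$ and $|R(u^k)|\le w$, at most $w$ indices yield the same set $R(u^k)$. So there are at least $N/w$ distinct sets $R(u^k)$, and at least $N/w^2$ of one common size $s\le w$. By the choice of $N$ the sunflower lemma gives $w+\Lambda N'$ indices for which these sets are distinct and form a sunflower with some kernel $K$. Clearly $|K|\le w$. At most $w$ of these indices have $u^k\in K$; discard them. At least $\Lambda N'$ indices remain, and (i) and (ii) hold for them.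

**Step 2: equal local types after deleting the kernel.** Enumerate $K\cap V(A)=\{z_1,\dots,z_m\}$, $m\le w$. Let $B$ be $A-K$ expanded by unary predicates: for each of the two binary relations of $A$ and each $i\le w$, one predicate marking the elements related to $z_i$ (empty for $i>m$). The structures $L(\cdot)$ of Lemma 2 over $B$ have a finite signature that depends only on $\tau$ and $w$; let $\Lambda$ be the number of $\equiv_q$-classes in this signature. By pigeonhole, $N'$ of the remaining indices have pairwise $\equiv_q$-equivalent structures $L(u^k)$. Let $J$ be the set of these indices. Conditions (i) and (ii) still hold.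

**Step 3: if (iii) fails, there is a swap partner.** Let $k$ and $b$ be as in (iii), and suppose $R(u^k)\cap R(b)\subseteq K$. The sets $R(u^l)\setminus K$, $l\in J$, are pairwise disjoint, so $R(b)$ meets at most $|R(b)|\le w\le|J|-2$ of them. Among the $|J|-1$ indices $l\ne k$ there is therefore one with $R(u^l)\cap R(b)\subseteq K$. Put $a=u^k$ and $a'=u^l$.

**Step 4: everything is far in $B$.** The Gaifman graph of $B$ is the Gaifman graph of $A$ without $K$, since unary predicates add no edges. A path of length at most $r$ from $a$ to $a'$ in it would, by (1), contain a vertex of $R(a)\cap R(a')=K$, which is impossible. So $\mathrm{dist}_B(a,a')>r=2R+1$. If $b\notin K$, the same argument with $R(a)\cap R(b)\subseteq K$ and $R(a')\cap R(b)\subseteq K$ gives $\mathrm{dist}_B(a,b),\mathrm{dist}_B(a',b)>r>R$.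

**Step 5: swap.** By Lemma 2, $(B,a,b)\equiv_q(B,a',b)$ if $b\notin K$, and $(B,a)\equiv_q(B,a')$ if $b\in K$. We claim that in both cases $(A,a,b)\equiv_q(A,a',b)$. In the game on $A$, Duplicator answers each $z_i$ by $z_i$, and to elements of $B$ she answers as in the game on $B$; if $b\in K$, then $b$ is one of the $z_i$. At the end, relations among elements of $B$ are preserved by the game on $B$, relations among the $z_i$ are preserved by the identity, and relations between an element of $B$ and $z_i$ are recorded by the unary predicates of $B$, which are preserved. So the final map is a partial isomorphism, and the claim follows.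

Hence $A\models\varphi(a,b)$ iff $A\models\varphi(a',b)$. As $b$ is different from $a$ and $a'$, this says $u^kb\in E(G)$ iff $u^lb\in E(G)$, contrary to the assumption on $b$. $\square$

## 9. Proof of Theorem 2: a minor model in $M'$

Let $n_0=|V(G_0)|$, $D=(\Delta+1)^{2rn_0+r}$, $N'=\max(w+2,\ n_0\omega D+1)$, and let $N$ be as in Lemma 3 for $N'$. Let $G,A,Q,M$ be as in Section 7, and let $\hat G=G_0^{(N)}$ be an induced subgraph of $G$.

**Step 1: pruning.** We keep in each family only well-behaved members. Each family $F$ of $\hat G$ has $N$ members. Apply Lemma 3 to them; this gives $N'$ *chosen* members and a kernel $K_F$. Call a vertex of $\hat G$ *good* if it and all its ancestors in the blow-up forest are chosen in their families. So there are $N'$ good copies of the root, and below a good copy of $\mathrm{parent}(u)$ there are exactly $N'$ good children that are copies of $u$. For a good vertex $u$ in family $F$ put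
$$Z(u)=\pi(R(u)\setminus K_F)\subseteq W_r(\pi(u)).$$
By Lemma 3(ii), $u\in R(u)\setminus K_F$, so $\pi(u)\in Z(u)$.

**Step 2: the substitute for "an edge is an edge of the product".**

**(2)** *If $a,b$ are good, adjacent in $\hat G$, and $a$ is an ancestor of $b$ in the blow-up forest, then $Z(a)\cap W_r(\pi(b))\ne\emptyset$ and $\mathrm{dist}_Q(\kappa(a),\kappa(b))\le2r$.*

Let $F$ be the family of $a$. All members of $F$ are copies of one vertex $u$, with words of one length $d(u)$, and $b$ is a copy of a proper descendant of $u$ in $T_0$. So $b\notin F$, and $b$ is adjacent to a member of $F$ only if the word of that member is the prefix of length $d(u)$ of the word of $b$. There is only one such prefix, so $a$ is the only neighbor of $b$ in $F$. Since $\hat G$ is induced in $G$, this holds in $G$ as well. Lemma 3(iii) gives $z\in(R(a)\setminus K_F)\cap R(b)$. Then $\pi(z)\in Z(a)$ and $\pi(z)\in\pi(R(b))=W_r(\pi(b))$. Moreover $\kappa(z)$ is within distance $r$ of both $\kappa(a)$ and $\kappa(b)$ in $Q$.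

**Step 3: bounded columns.** This is the analogue of Step 1 of Proposition 1. Fix a good copy $\hat x$ of the root, and let $Y$ be the set of good vertices in the subtree of $\hat x$, including $\hat x$. Let $y\in Y$. Choose a selection of good vertices that contains $\hat x$, $y$ and all ancestors of $y$; this is possible, since the prescribed vertices are good and every good vertex has good children of each required kind. For each $uv\in E(G_0)$ the selected copies are adjacent. As $G_0$ is connected, $y$ is joined to $\hat x$ by a path of at most $n_0-1$ edges between good vertices, where each edge joins an ancestor and a descendant. By (2), $\mathrm{dist}_Q(\kappa(\hat x),\kappa(y))\le2rn_0$. Hence all elements of $\bigcup_{y\in Y}R(y)$ have $Q$-coordinate within distance $2rn_0+r$ of $\kappa(\hat x)$, so at most $D$ elements of this union have any given $M$-coordinate.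

**(3)** *For each $m\in V(M)$ and each family, at most $D$ members $u\in Y$ of the family have $m\in Z(u)$.*

Each such $u$ gives an element of $R(u)\setminus K_F$ with $M$-coordinate $m$. By Lemma 3(i), the sets $R(u)\setminus K_F$ for chosen $u$ in the family $F$ are pairwise disjoint, so these elements are distinct, and there are at most $D$ of them.

**Step 4: a selection with disjoint sets $Z$.** This is the analogue of Step 2 of Proposition 1. Go top-down in $T_0$, starting with $\hat x$. Choose $\hat u$ among the $N'$ good children of $\widehat{\mathrm{parent}(u)}$ that are copies of $u$, so that $Z(\hat u)$ is disjoint from all previously selected $Z(\hat u')$. The previous sets together contain at most $n_0\omega$ elements of $V(M)$, because $|W_r(\cdot)|\le\omega$. The candidates form part of one family and lie in $Y$, so by (3) each of these elements excludes at most $D$ candidates. Since $n_0\omega D<N'$, a choice exists.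

**Step 5: the minor.** We show that the sets $Z(\hat u)$, $u\in V(G_0)$, are the branch sets of a model of $G_0$ in $M'$. They are pairwise disjoint by Step 4. Each is connected in $M'$: it contains $\pi(\hat u)$ and is contained in $W_r(\pi(\hat u))$, and every other element of $W_r(\pi(\hat u))$ is adjacent in $M'$ to $\pi(\hat u)$, so $Z(\hat u)$ is spanned by a star centered at $\pi(\hat u)$. Now let $uv\in E(G_0)$ with $u$ an ancestor of $v$. Then $\hat u\hat v\in E(\hat G)$ and $\hat u$ is an ancestor of $\hat v$, so (2) gives $m\in Z(\hat u)\cap W_r(\pi(\hat v))$. Since $\pi(\hat v)\in Z(\hat v)$ while $m\notin Z(\hat v)$ by disjointness, $m\ne\pi(\hat v)$. So $m$ and $\pi(\hat v)$ are adjacent in $M'$, and there is an edge of $M'$ between $Z(\hat u)$ and $Z(\hat v)$.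

Thus $G_0$ is a minor of $M'$, and by Lemma 1, $\mathrm{tw}(G_0)\le\mathrm{tw}(M')\le\omega-1<(c(t+1))^r$. $\square$

With Section 3 and the deduction in Section 2, this proves Theorem 1, and the answer to the Problem is negative.

## 10. Multiplication-closed classes

Theorem 2 holds for every connected $G_0$, which gives a dichotomy.

**Theorem 3.** Let $\mathcal X$ be a graph class such that for each component $C$ of each member there is an elimination tree of $C$ for which every $C^{(N)}$, $N\ge1$, is an induced subgraph of a member of $\mathcal X$. The following are equivalent:

(i) $\mathcal X$ has bounded tree-width;

(ii) $\mathcal X$ admits the traditional product structure;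

(iii) $\mathcal X$ is obtained by an FO transduction from a class admitting the traditional product structure;

(iv) $\mathcal X$ is obtained by an FO transduction from $\{\text{subgraphs of }Q\boxtimes M:\Delta(Q)\le\Delta,\ \mathrm{tw}(M)\le t\}$ for some $\Delta,t$.

*Proof.* (i)⇒(ii): every graph $G$ is a subgraph of $K_1\boxtimes G$, and $K_1$ is a path. (ii)⇒(iii): use the identity transduction. (iii)⇒(iv): paths have maximum degree at most $2$, so $\Delta=2$ will do. (iv)⇒(i): enlarge $\Delta$ and $t$ so that both are at least $1$. Let $C$ be a component of a member, with the elimination tree from the hypothesis, and let $N$ be given by Theorem 2 for $G_0=C$. The graph $C^{(N)}$ is an induced subgraph of a member of $\mathcal X$, which is an output of the transduction. So $\mathrm{tw}(C)<(c(t+1))^r$, a bound independent of $C$, and the tree-width of a graph is the maximum over its components. $\square$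

In particular, since $\mathrm{tw}(\Gamma_n)\ge n$, Theorem 2 shows directly that $\mathcal G$ is not a transduction of subgraphs of products of bounded-degree graphs with bounded-tree-width graphs.

## 11. One vertex per layer against two

Section 3 used that each chain of the elimination forest meets each layer at most twice. Once per layer would not have been enough to produce a counterexample, as we now show.

**Definition ($\mathcal L_c$, $\mathcal P^\circ$).** Let $\mathcal L_c$ be the class of graphs having a map $\ell:V\to\mathbb Z$ with $|\ell(u)-\ell(v)|\le1$ on edges, and an elimination forest in which each root-to-leaf chain meets each layer $\ell^{-1}(i)$ at most $c$ times. Let $\mathcal P^\circ$ be the class of reflexive paths (every vertex carries a loop), which is $\mathcal P^\sigma$ for the $\sigma$ given by $E(x,y)\vee x=y$.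

For example, a path on $h$ vertices, rooted at one end, is in $\mathcal L_1$, with $\ell$ the position on the path. By Section 3, $\mathcal G\subseteq\mathcal L_2$.

**Theorem 4.** For every $c$, $\mathcal L_c$ has $\mathcal P^\circ$-clique-width at most $3\cdot2^{3c}+1$ and is monadically stable. It is obtained by an FO transduction from a class admitting the traditional product structure if and only if $c=1$.

*Proof.* **Step 1: clique-width.** A vertex will remember in its label to which ancestors it must be joined. Let $G\in\mathcal L_c$. After a shift, $\ell$ has values in an interval $[h]$; let $H$ be the reflexive path on $[h]$. Let $e(x)\in[c]$ be the number of vertices of layer $\ell(x)$ among $x$ and its ancestors. On a chain, a vertex is determined by its layer and its value $e$. For each $y$ let $L(y)\subseteq\{-1,0,1\}\times[c]$ be the set of pairs $(\ell(x)-\ell(y),e(x))$ over all neighbors $x$ of $y$ that are ancestors of $y$. The labels are the pairs $(L,\rho)$ with $L\subseteq\{-1,0,1\}\times[c]$ and $\rho\in\mathbb Z/3$, and one more label $\mathsf{new}$; there are $3\cdot2^{3c}+1$ of them. The $H$-vertex of $y$ is $\ell(y)$.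

Proceed bottom-up. For a node $x$, take the disjoint union of the graphs of its children and create $x$ with label $\mathsf{new}$. Join $\mathsf{new}$ with every label $(L,\rho)$ such that $(o,e(x))\in L$, where $o\in\{-1,0,1\}$ is determined by $o\equiv\ell(x)-\rho\pmod3$. Then relabel $\mathsf{new}\to(L(x),\ell(x)\bmod3)$. At the end take the disjoint union over the roots.

Let $y$ be a descendant of $x$. By the choice of $H$, an edge $xy$ can be added only if $|\ell(x)-\ell(y)|\le1$, and then $o=\ell(x)-\ell(y)$. So $xy$ is added iff $|\ell(x)-\ell(y)|\le1$ and $(\ell(x)-\ell(y),e(x))\in L(y)$. The latter means that $y$ has a neighbor $x'$ among its ancestors with $\ell(x')=\ell(x)$ and $e(x')=e(x)$. As $x,x'$ lie on one chain, $x'=x$. Hence $x$ is joined exactly to its neighbors among its descendants.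

**Step 2: stability.** Repeat the proof of Theorem 1(b) with $2$ replaced by $c$: a depth-$d$ shallow minor $K_m$ lies in at most $6d+3$ consecutive layers, which induce a graph having an elimination forest with at most $c(6d+3)$ vertices on each chain, so $m\le c(6d+3)$. Thus $\mathcal L_c$ is nowhere dense, hence monadically stable by Adler–Adler.

**Step 3: the case $c\ge2$.** We have $\mathcal G\subseteq\mathcal L_2\subseteq\mathcal L_c$. If $\mathcal L_c$ were obtained by an FO transduction from a class admitting the traditional product structure, so would $\mathcal G$ be, contrary to Theorem 1(c).

**Step 4: the case $c=1$; a better elimination forest.** We show that graphs in $\mathcal L_1$ have tree-width at most $2$. This suffices: take $P=K_1$ and $\tau$ the identity.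

First, a connected set $C$ of vertices has a *top*, a vertex $u\in C$ that is an ancestor of all other vertices of $C$. Let $u\in C$ have minimum depth. If some vertex of $C$ is neither $u$ nor a descendant of $u$, then some edge $xy$ within $C$ has $x$ equal to or a descendant of $u$, and $y$ not. Since $x,y$ are comparable, $y$ must be a proper ancestor of $x$; then $y$ and $u$ are comparable, so $y$ is a proper ancestor of $u$, of smaller depth, a contradiction.

Now let $C$ be a component with top $u$. Every other vertex of $C$ lies on a common chain with $u$, so no other vertex of $C$ is in layer $\ell(u)$. As edges change $\ell$ by at most $1$, each component of $C-u$ lies entirely in layers $<\ell(u)$ or entirely in layers $>\ell(u)$. Recurse on the components of $C-u$, and make their tops the children of $u$ in a new rooted tree. Doing this for all components of the graph gives a new forest. Write $C_u$ for the connected set that arises in the recursion with top $u$; it consists of $u$ and its new descendants. The ends of an edge stay in the same connected set until one of them is removed, so the new forest is an elimination forest. Moreover, tops of components of $C_u-u$ are descendants of $u$ in the old forest, so the vertices of a new chain lie on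 an old chain.

**Step 5: the case $c=1$; counting outside neighbors.** Consider a set $C_u$. Its outside neighbors are vertices removed earlier, that is, proper ancestors of $u$ in the new forest. They lie on one old chain, so they have pairwise distinct layers. Let $v$ be one of them. The set $C_u$ is contained in a component of $C_v-v$, which lies entirely below or entirely above layer $\ell(v)$. So $\ell(v)$ is outside the interval from $\min\ell(C_u)$ to $\max\ell(C_u)$. Being within $1$ of the layer of some vertex of $C_u$, it equals $\min\ell(C_u)-1$ or $\max\ell(C_u)+1$. Hence $|N(C_u)|\le2$.

**Step 6: the case $c=1$; the tree decomposition.** Give node $u$ of the new forest the bag $\{u\}\cup N(C_u)$, and join the trees of the forest arbitrarily into one. If $uv$ is an edge with $u$ the new ancestor, then $u\in N(C_v)$, so both ends are in the bag of $v$. If $u$ is in the bag of $v\ne u$, then $u\in N(C_v)$ is a proper ancestor of $v$. Let $p$ be the parent of $v$. Either $p=u$, or $u$ is a proper ancestor of $p$; in the latter case $u\notin C_p\supseteq C_v$, so $u\in N(C_p)$. In both cases $u$ is in the bag of $p$. So the nodes whose bags contain $u$ form a connected set. All bags have at most $3$ elements, so the tree-width is at most $2$. $\square$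

## 12. Grids with a universal vertex

A second, independent obstruction works with *linear* expressions, where one operand of every disjoint union is a single new vertex, and inside a proper minor-closed class. The graphs use Lemma 3 in a different way: not to find a minor, but to confine one whole grid to a bounded piece of $Q$.

Let $\mathrm{Grid}_{n\times n}$ be the $n\times n$ grid, let $K_1\vee\mathrm{Grid}_{n\times n}$ be the grid with a universal vertex (the *apex*) added, and let $N\cdot X$ denote the disjoint union of $N$ copies of $X$. Put
$$\mathcal A=\{N\cdot(K_1\vee\mathrm{Grid}_{n\times n}):n,N\ge1\}.$$

**Theorem 5.** $\mathcal A$ is $K_6$-minor-free, hence nowhere dense and monadically stable. It is built by linear expressions with $6$ labels over $\mathcal P^\sigma$, where $\sigma$ is given by $c=1$, one color $U$, $\delta=\top$ and $\varphi(x,y)=E(x,y)\vee x=y\vee U(x)\vee U(y)$. For all $\Delta,t$, no FO transduction produces $\mathcal A$ from subgraphs of $Q\boxtimes M$ with $\Delta(Q)\le\Delta$, $\mathrm{tw}(M)\le t$.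

*Proof.* **Step 1: minors.** A $K_6$-minor would lie in one component, a planar grid plus an apex. At most one branch set contains the apex; deleting it (or any one, if none does) leaves a $K_5$-minor in a planar graph, which is impossible. So no $K_6$ is a shallow minor of any depth, $\mathcal A$ is nowhere dense, and it is monadically stable by Adler–Adler.

**Step 2: the expression.** Coloring one end-vertex of the path on $n+1$ vertices with $U$, we get from $\sigma$ the reflexive path $1,\dots,n$ plus a vertex $\star$ adjacent to everything. This is $H$. Grid vertices in row $a$ get $H$-vertex $a$, and apices get $\star$. The labels are $N_0,N_1,O_0,O_1,D,Z$, for the new column, the old column, finished grid vertices of the current copy, and finished copies.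

Process one copy column by column. Create the vertices of the column one after the other, the one in row $a$ with label $N_{a\bmod2}$. Join $N_0$ with $N_1$: this adds edges between rows $a,a'$ of different parity with $|a-a'|\le1$, exactly the vertical edges of the column. Join $N_e$ with $O_e$ for $e=0,1$: rows of equal parity at distance at most $1$ are equal, so this adds exactly the horizontal edges to the previous column. Relabel $O_e\to D$ and then $N_e\to O_e$, for $e=0,1$. After the last column, relabel $O_e\to D$, create the apex with label $N_0$, and join $N_0$ with $D$. As $\star$ is adjacent to all of $H$, and $D$ is carried exactly by the grid vertices of this copy, this adds exactly the edges at the apex. Relabel $N_0\to Z$ and $D\to Z$, and start the next copy.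

**Step 3: one grid is confined to a ball of $Q$.** For the lower bound we may assume $\Delta,t\ge1$. Suppose $\tau$ produces $\mathcal A$, use the setting of Section 7, and let $N$ be given by Lemma 3 for $N'=w+2$; this $N$ does not depend on $n$. For each $n$ consider $G=N\cdot(K_1\vee\mathrm{Grid}_{n\times n})$, an output of $\tau$, with apices $u^1,\dots,u^N$. Let $J,K$ be as in Lemma 3, and fix $k\in J$. Each grid vertex $b$ of copy $k$ is adjacent to $u^k$ and to no other $u^l$, and it is not an apex. By Lemma 3(iii), $R(u^k)\cap R(b)\ne\emptyset$, so $\mathrm{dist}_Q(\kappa(u^k),\kappa(b))\le2r$.

**Step 4: adjacency is local.** By Gaifman's theorem, $\varphi(x,y)$ is equivalent to a Boolean combination of sentences and $\rho$-local formulas (whose truth at $(a,b)$ is evaluated in the substructure on $N_\rho(a)\cup N_\rho(b)$), with $\rho$ depending only on $\tau$. Replace the sentences by their truth values in $A$. Then on $A$ the formula $\varphi$ agrees with one of finitely many $\rho$-local formulas $\psi$, taken from a list that depends only on $\tau$. Let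
$$X=\{z\in V(A):\mathrm{dist}_Q(\kappa(z),\kappa(u^k))\le2r+\rho\}.$$
A step in the Gaifman graph of $A$ moves $\kappa$ by at most one, so by Step 3 the set $X$ contains the $\rho$-ball of every grid vertex $b$ of copy $k$. A shortest path from $b$ to an element of its $\rho$-ball stays in that ball, so the $\rho$-balls of $b$ in $A$ and in $A[X]$ are the same. Hence for grid vertices of copy $k$, adjacency in $G$ is defined by $\psi$ evaluated in $A[X]$.

**Step 5: bounded clique-width, a contradiction.** The Gaifman graph of $A[X]$ is a subgraph of $Q'\boxtimes M$, where $Q'$ is the subgraph of $Q$ induced by a ball of radius $2r+\rho$. As $Q'$ has at most $(\Delta+1)^{2r+\rho}$ vertices and $\mathrm{tw}(M)\le t'$, its tree-width is less than $(\Delta+1)^{2r+\rho}(t'+1)$, a constant. Mark the grid vertices of copy $k$ by a new color and let $\delta$ select this color. So all $n\times n$ grids are obtained by finitely many fixed FO transductions (one for each $\psi$) from structures of bounded tree-width, and hence have bounded clique-width (Courcelle–Engelfriet, *Graph Structure and Monadic Second-Order Logic*, 2012). This contradicts the theorem of Golumbic and Rotics (2000) that the $n\times n$ grid has clique-width $n+1$ for $n\ge3$. $\square$
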